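# Knots That Cannot Be Unknotted Without Raising the Genus

## 1. Seifert surfaces, crossing changes, and genus non-increasing sequences

All manifolds and maps are smooth (or PL), knots are oriented and lie in $S^3$, and surfaces are in general position with respect to each other. We write $U$ for the unknot, $X\setminus Y$ for the complement, $N(\cdot)$ for a closed tubular neighborhood and $|\cdot|$ for the number of components.

**Definition 1.1 (Seifert surface, genus, Seifert matrix).** A Seifert surface of $K$ is a compact connected oriented surface $F\subset S^3$ with $\partial F=K$. The genus $g(K)$ is the smallest genus of a Seifert surface of $K$; it is $0$ exactly for $K=U$. For a basis $z_1,\dots,z_{2g}$ of $H_1(F)$, the Seifert matrix is $V=(\operatorname{lk}(z_i,z_j^+))$, where $z_j^+$ is $z_j$ pushed off $F$ in the positive normal direction. The matrix $V-V^T$ is, up to sign, the intersection form of $F$, so it is unimodular, and $\det(V-tV^T)$ is the Alexander polynomial of $K$ up to units $\pm t^k$.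

By the classification of surfaces, a Seifert surface of genus $g$ is a disc $Q$ with $2g$ bands attached along $\partial Q$ in the order $a_1b_1a_1b_1\cdots a_gb_ga_gb_g$. The band cores, closed up in $Q$, give a basis of $H_1(F)$ and free generators of $\pi_1(F)$. The boundary word is needed later. Take one block, with band $a$ attached at feet $1,3$ and band $b$ at feet $2,4$, numbered along $\partial Q$. Since the surface is orientable, the first endpoint of a foot is joined along the band to the last endpoint of the other foot. Walking along $\partial F$, we run along $a$ from foot $1$ to foot $3$, then on to foot $4$ and along $b$ to foot $2$, then on to foot $3$ and along $a$ to foot $1$, then on to foot $2$ and along $b$ to foot $4$, and leave the block. Orient $a$ from $1$ to $3$ and $b$ from $4$ to $2$: the word is $aba^{-1}b^{-1}=[a,b]$. For $g$ blocks, with $x_{2i-1},x_{2i}$ the generators of the $i$-th block so oriented, $\partial F$ represents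
$$w=\prod_{i=1}^g[x_{2i-1},x_{2i}]\in\pi_1(F). \qquad (1)$$

**Example 1.2 (annulus with an arch).** Let $A$ be the flat annulus $1\le r\le2$ in the plane $z=0$. Attach a band $b$ that leaves the outer edge of $A$, bends upward, runs over $A$ in $z\ge0$, and comes down to the inner edge at the same angle. Let $q\subset A$ be the piece of $A$ between the feet of $b$. Then $q$ is a disc with two bands, $b$ and $A\setminus q$, attached in the order $abab$, so this is a surface of genus one. The core of $A$ pushed down bounds the flat disc $r\le\frac32$, $z=-\delta$, which misses the surface. Hence the core bounds a disc meeting the surface only in the core, and compressing along it gives a disc with the same boundary. So the boundary is the unknot. Both cores have framing $0$, and one of the two off-diagonal Seifert entries is $0$ (the core of $A$, pushed down, does not link $b$). The other is $\pm1$ by unimodularity.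

**Definition 1.3 (generalized crossing change).** Let $D$ be a disc meeting $K$ transversally in two points of opposite sign, let $c=\partial D$ and $n\ne0$. The result of $-1/n$ surgery on the unknotted circle $c$ is again a knot in $S^3$; the surgery inserts $n$ full twists into the two antiparallel strands through $D$. This is a generalized crossing change. Note that $\operatorname{lk}(c,K)=0$.

Ordinary crossing changes are exactly the cases $n=\pm1$. Indeed, take a vertical disc through a crossing along that bisector of the two strands for which the strands pass through the disc in opposite directions. Seen across the disc the two strands form a half twist $\sigma_1^{\pm1}$, and a full twist of the right sign turns it into $\sigma_1^{\mp1}$. Conversely, one full twist on two strands is a crossing change, since it is $\sigma_1^{\pm 2}$, obtained from $\sigma_1\sigma_1^{-1}$ by changing one crossing.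

**Example 1.4.** Let $D$ cross a band of a Seifert surface in a single arc from edge to edge. The two edges are antiparallel, and the generalized crossing change puts $n$ full twists into the band. So a full twist in a band is one crossing change on the boundary, and the new knot bounds a surface of the same genus.

**Definition 1.5 (genus non-increasing).** An unknotting sequence of $K$ is a sequence of crossing changes
$$K=K_n\longrightarrow K_{n-1}\longrightarrow\cdots\longrightarrow K_1\longrightarrow K_0=U,$$
where each $K_{i-1}$ is obtained from $K_i$ by a single crossing change in some diagram. It is genus non-increasing if $g(K_{i+1})\ge g(K_i)$ for all $i$. The genus non-increasing unknotting number $u^g(K)$ is the minimum length $n$ of such a sequence, with $\min\emptyset=+\infty$.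

**Example 1.6.** If one crossing change turns a nontrivial knot $K$ into $U$, then $u^g(K)=1$. The torus knot $T(2,2k+1)$, the closure of the 2-braid $\sigma_1^{2k+1}$, has genus $k$. Changing one crossing gives the closure of $\sigma_1^{2k-1}$, so the genera run through $k,k-1,\dots,0$ and $u^g(T(2,2k+1))\le k$.

## 2. Is $u^g$ always finite? Pretzel knots and the two theorems

Tetsuya Ito, in "Genus non-increasing totally positive unknotting number", arXiv:2406.14918 (2024), asks: does every knot $K$ admit a genus non-increasing unknotting sequence? Equivalently, is $u^g(K)$ finite for every $K$? Every knot can be unknotted by crossing changes; the question is whether the genus may be forbidden to rise on the way.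

Let us try genus one. Here the condition is simple. A sequence of crossing changes from $K$ to $U$ with all genera $\le1$, stopped at the first unknot, has genera $1,1,\dots,1,0$. So we must reach $U$ through knots of genus at most one. Take the pretzel knot $P(2a+1,2b+1,2c+1)$. It bounds two discs joined by three bands with $2a+1$, $2b+1$, $2c+1$ half twists. This surface is orientable because the numbers are odd, and it has $\chi=2-3=-1$ and connected boundary, hence genus one. A full twist in a band changes one of the three numbers by $\pm2$, and the boundary still bounds such a surface. So by crossing changes through knots of genus $\le1$ we reach $P(1,-1,2c+1)$. There the first two columns cancel by a Reidemeister move of type II, leaving a single twisted column, which type I moves undo. So $u^g<\infty$ for these knots. For instance the trefoil $P(1,1,1)$ becomes $P(1,1,-1)=U$ in one step.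

What made this work is that only twists in bands were needed, because the bands are not knotted. Twisting a band does not remove a knot tied into it. In fact the answer to the question is no.

**Theorem A.** Let $g\ge1$ and let $V$ be an integral $2g\times2g$ matrix with $V-V^T$ unimodular. There is a knot $K$ of genus $g$, with a genus $g$ Seifert surface whose Seifert matrix in a suitable basis is $V$, such that for every sequence $K=K^0,K^1,\dots,K^m$ of knots, each obtained from the previous one by a (generalized) crossing change, with $g(K^i)\le g$ for all $i$, one has $g(K^i)=g$ for all $i$. In particular no $K^i$ is the unknot, and $u^g(K)=+\infty$.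

**Corollary 2.1.** For every $g\ge1$ there are infinitely many knots $K$ of genus $g$ with $u^g(K)=+\infty$. One example, for $g=1$, is the boundary of any genus one Seifert surface made of a disc and two bands, after tying a figure-eight knot into each band.

The first sentence follows from Theorem A. Let $V$ be the block sum of $\begin{pmatrix}m&1\\0&1\end{pmatrix}$, $m\ge1$, and $g-1$ copies of $\begin{pmatrix}0&1\\0&0\end{pmatrix}$. Then
$$\det(V-tV^T)=\bigl(m(1-t)^2+t\bigr)t^{g-1},$$
whose absolute value at $t=-1$ is $4m-1$. Different $m$ give different Alexander polynomials, hence different knots. The example comes out of the construction in Section 6.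

**Theorem B.** Every nontrivial knot $K$ has an unknotting sequence in which all knots have genus $\le g(K)+1$.

By Theorem A, the bound $g(K)+1$ cannot be replaced by $g(K)$ for any value $g\ge1$ of the genus.

## 3. Band passes cost one handle: proof of Theorem B

The first thing to try for a positive answer is to take a minimal genus Seifert surface, view it as a disc with bands, and unknot the bands by passing them through each other. Each pass changes four crossings of the boundary. We now see what this costs.

**Step 1: a target surface with unknotted boundary.** Let $F$ be a minimal genus Seifert surface of $K$, with $g=g(F)\ge1$, seen as a disc $Q$ with $2g$ bands in the order $a_1b_1a_1b_1\cdots a_gb_ga_gb_g$. Let $F'$ be the boundary connected sum of $g$ copies of Example 1.2, with the same attaching pattern. Compressing $F'$ along the $g$ flat discs of Example 1.2 gives a disc with boundary $\partial F'$, so $\partial F'=U$.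

**Step 2: from $F$ to $F'$ by two kinds of moves.** By an ambient isotopy we may assume that $F$ and $F'$ have the same oriented disc $Q$, the same attaching arcs, and the same short pieces of bands near $Q$. In the ball $\overline{S^3\setminus N(Q)}$ the band cores of $F$ and of $F'$ are arcs with the same endpoints, hence homotopic rel endpoints. A generic homotopy of the whole system of cores consists of isotopies and finitely many crossing changes of cores, possibly of a core with itself. We carry the bands along. When the cores agree, corresponding bands differ by a number of half twists, which is even because both surfaces are oriented and agree near $Q$. So $F$ becomes $F'$ by isotopies and finitely many moves of the following two kinds.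

1. Inserting a full twist in a band. By Example 1.4 this is one crossing change on the boundary, and the boundary still bounds a surface of genus $g$.
2. A band pass. In a ball the surface is $\alpha\cup\beta$, with $\alpha=\{|x|\le1,\ |y|\le3,\ z=1\}$ and $\beta=\{|x|\le3,\ |y|\le1,\ z=-1\}$, and $\beta$ is moved through $\alpha$ to lie above it. The strips may belong to the same band, and they can be made to face each other in this way by rotating pieces of bands about their cores.

It remains to realize a band pass by crossing changes through knots of genus $\le g+1$. We denote the surface before the pass again by $F$.

**Step 3: arranging the normals.** The aim is that a tube between $\alpha$ and $\beta$ respects orientations. If the positive normals of $\alpha$ and $\beta$ point in the same $z$-direction, rotate the middle piece of $\beta$ by $\pi$ about its core; this isotopy inserts two half twists at its ends, which cancel when the piece is rotated back after the pass. So the normals are opposite. Reversing all orientations if necessary, the positive normal is $+z$ on $\alpha$ and $-z$ on $\beta$.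

**Step 4: one extra handle.** The aim is a surface with the same boundary that survives all four crossing changes. Fix $0<1-\varepsilon<s<1$. Remove from $\alpha$ and from $\beta$ the open squares $\max(|x|,|y|)<s$ and add the tube $\{\max(|x|,|y|)=s,\ |z|\le1\}$. Call the result $F_0$. It is oriented by the normal that points above $\alpha$, below $\beta$, and to the inside of the tube. Along the corner at $\alpha$ the local sides are $\{\max(|x|,|y|)<s\text{ or }z>1\}$ and $\{\max(|x|,|y|)>s\text{ and }z<1\}$, so "above $\alpha$" and "inside the tube" are the same side. Along the corner at $\beta$ the same holds with "below $\beta$". The surface $F_0$ is connected, $\partial F_0=\partial F$, and $\chi(F_0)=\chi(F)-2$. So $F_0$ has genus $g+1$.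

**Step 5: four twisting discs.** For $(\sigma,\rho)\in\{\pm1\}^2$ let
$$D_{\sigma\rho}=\{(\sigma t,\rho t,z):\ 1-\varepsilon\le t\le1+\varepsilon,\ |z|\le1+\varepsilon\}.$$
These four discs are disjoint. The edges of $\alpha$ are $x=\pm1$, $z=1$, and those of $\beta$ are $y=\pm1$, $z=-1$. So $D_{\sigma\rho}$ meets $\partial F$ transversally in exactly the two points $(\sigma,\rho,\pm1)$. Its boundary misses $F_0$:

- the side $t=1-\varepsilon<s$ runs inside the tube and through the two holes;
- the side $t=1+\varepsilon$ has $|x|,|y|>1$ and misses $\alpha$, $\beta$ and the tube;
- the sides $z=\pm(1+\varepsilon)$ miss everything, since $F_0$ lies in $|z|\le1$ here.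

Since $\partial D_{\sigma\rho}$ misses the Seifert surface $F_0$, we get $\operatorname{lk}(\partial D_{\sigma\rho},\partial F)=0$. So the two intersection points have opposite signs, and twisting along $D_{\sigma\rho}$ is a crossing change in the sense of Definition 1.3.

**Step 6: the twists do the band pass.** Use the coordinate $v$ along the normal $(\sigma,-\rho,0)$ of $D_{\sigma\rho}$ and the coordinate $u$ along the diagonal $(\sigma,\rho,0)$. Up to a common scale and a shift of $u$, the $\alpha$-edge is $u=-v$ at height $z=1$ and the $\beta$-edge is $u=v$ at height $z=-1$. In the direction $v$ they form a half twist $\sigma_1^{\pm1}$. A full twist of suitable sign along $D_{\sigma\rho}$ turns it into $\sigma_1^{\mp1}$, which is exactly the crossing change between these two edges. Perform the four crossing changes one after another. The curves $\partial D_{\sigma\rho}$ are disjoint from $F_0$, so twisting along any subset of the four discs maps $F_0$ to an embedded Seifert surface of genus $g+1$ of the resulting knot. So all knots met have genus $\le g+1$. After all four changes every $\beta$-edge passes over every $\alpha$-edge. This is the boundary of the surface after the band pass, which again bounds a surface of genus $g$.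

Concatenating the moves of Step 2 gives an unknotting sequence of $K$ with all genera $\le g+1$. This proves Theorem B. $\blacksquare$

Look at the point where the attempt to get $g$ instead of $g+1$ stops. In the middle of a band pass, the only surface we control is $F_0$. The disc $D_{\sigma\rho}$ meets $F_0$ in an arc that joins the two edges and runs along the added tube. No such arc is available on $F$ itself.

## 4. Twisting along arcs, and a container for all minimal genus surfaces

We turn to the negative answer. Two observations show what kind of argument is needed.

First, the Seifert matrix alone cannot give it. Theorem A allows $V$ to be the matrix of Example 1.2, and that matrix is also realized by a genus one surface whose boundary is the unknot.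

Second, we shall prove in Section 11 that a crossing change from $K'$ to $K''$ with $g(K'')\le g(K')$ is a twist along a thin disc around an arc $a$ in some minimal genus Seifert surface of $K'$. Suppose $K=\partial F$ has knotted bands and $a$ lies in $F$. Then the twist happens in a small ball in the handlebody $N(F)$, so the new knot lies in $N(F)$ and is homotopic to $K$ there. The knotted handlebody has not been touched. One would like to say that this goes on forever. Here is the point where the argument stops: the next crossing change is a twist along an arc in a minimal genus surface of the new knot. Nothing says that this surface is the image of $F$, or that it lies in $N(F)$.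

The remedy is to use a larger container. We tie hyperbolic knots into the bands and let $W$ be the complement of the exteriors of these knots. We follow only the free homotopy class of the knot in $W$. The heart of the proof is that for every knot in this class, every Seifert surface of genus $\le g$ and of minimal genus can be isotoped into $W$ with the knot fixed (Proposition 10.1). Then twists along arcs stay in $W$ and preserve the class, and the class alone forces the genus to be at least $g$.

## 5. Incompressible tori, parallel annuli, and norm minimizing surfaces

**Definition 5.1 (incompressible torus).** A torus in a 3-manifold $X$ is incompressible if no essential simple closed curve on it bounds an embedded disc in $X$ whose interior misses the torus; such a disc is a compressing disc. By the loop theorem, for two-sided tori this is the same as $\pi_1$-injectivity.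

For example, the boundary of a solid torus is compressible in it, by a meridian disc, while the boundary of the exterior of a nontrivial knot is incompressible in the exterior.

We use these standard facts.

- Every embedded 2-sphere in $S^3$ bounds balls on both sides.
- If $X$ is a knot exterior, $\ker(H_1(\partial X)\to H_1(X))$ is infinite cyclic, generated by the longitude $\lambda$.
- A minimal genus Seifert surface $G$ of $K'$ is incompressible: if $d$ is a disc in $S^3\setminus K'$ with $d\cap G=\partial d$, then $\partial d$ bounds a disc in $G$. Otherwise compress $G$ along $d$. If $\partial d$ does not separate $G$, the genus drops. If it does, the part of $G$ not containing $K'$ has positive genus, and discarding it after the compression lowers the genus.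

**Definition 5.2 ($\partial$-parallel annulus).** A properly embedded annulus $A\subset X$ is $\partial$-parallel if there is a region $R\subset X$ with $R\cong A\times I$, where $A=A\times\{0\}$ is the frontier of $R$ and the rest of $\partial R$ is an annulus $A'=R\cap\partial X$. So $R$ is the closure of one of the two sides of $A$.

For example, an annulus in $\partial X$ pushed into $X$ is $\partial$-parallel. In the exterior of a connected sum $J\# J'$ of nontrivial knots, the sphere of the sum gives an annulus that is not. Its two sides are the exteriors of $J$ and $J'$, and neither is a solid torus, whereas $A\times I$ is one.

**Theorem 5.3 (Thurston).** A $\pi_1$-injective properly embedded annulus in the exterior of a hyperbolic knot is $\partial$-parallel.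

**Definition 5.4 (irreducible; Thurston norm).** A 3-manifold is irreducible if every embedded sphere in it bounds a ball. For $M$ compact and orientable, the Thurston norm $x(\zeta)$ of an integral class $\zeta\in H_2(M,\partial M)$ is the minimum of $\sum\max(0,-\chi)$, the sum being over components, among properly embedded oriented surfaces representing $\zeta$. A surface $S$ is norm minimizing if it realizes $x([S])$.

For example, the exterior of a split link is reducible. In the exterior $X$ of a knot $L$, a minimal genus Seifert surface shows that its class has norm at most $\max(0,2g(L)-1)$. All Seifert surfaces of $L$ represent this same class, since $H_2(X)=0$ and so $H_2(X,\partial X)\to H_1(\partial X)$ is injective.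

**Definition 5.5 ($S_P$-atoroidal).** Let $S\subset M$ be a properly embedded surface and $P$ a component of $\partial M$ with $P\cap S=\emptyset$. Then $M$ is $S_P$-atoroidal if every torus $T\subset\operatorname{int}M\setminus S$ which cobounds with $P$ a submanifold $N\subset M$ (that is, $\partial N=P\sqcup T$), such that $H_1(P)\to H_1(N)$ and $H_1(T)\to H_1(N)$ are injective, is parallel to $P$.

Here is how the condition can fail. Let $K'$ be a knot with connected Seifert surface $S$, let $V$ be a solid torus disjoint from $S$, let $c\subset\operatorname{int}V$ be a curve of winding number $2$, and let $M$ be the exterior of $K'\cup c$, with $P=\partial N(c)$. Put $N=\overline{V\setminus N(c)}$ and $T=\partial V$. Then $H_1(N)=\mathbb Z^2$ is generated by the meridian $m$ of $c$ and a class $l$ that is a core of $V$. The meridian of $V$ maps to $\pm2m$ and a longitude of $V$ to $l$ plus a multiple of $m$. The meridian of $c$ maps to $m$, and its longitude to $\pm2l$ plus a multiple of $m$. Both maps to $H_1(N)$ are injective, but neither is onto, so $N\not\cong T^2\times I$ and $T$ is not parallel to $P$.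

**Theorem 5.6 (Gabai, Foliations and the topology of 3-manifolds II, J. Differential Geom. 26 (1987), Cor. 2.4, Def. 1.6, Thm. 1.7).** Let $M$ be compact, orientable, irreducible, with $\partial M$ a nonempty union of tori. Let $S$ be a Thurston norm minimizing surface and $P$ a component of $\partial M$ with $P\cap S=\emptyset$. Suppose $M$ is $S_P$-atoroidal. Then for all slopes $\alpha$ on $P$ with at most one exception, $S$ is norm minimizing in the Dehn filling $M(\alpha)$.

**Lemma 5.7.** Let $M$ be the irreducible exterior of a 2-component link in $S^3$, with boundary components $P,P'$, and let $S$ be connected with $\emptyset\ne\partial S\subset P'$. Suppose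

(∗) every torus in $\operatorname{int}M\setminus S$ that is incompressible in $M$ and separates $P$ from $S$ is parallel to $P$.

Then $M$ is $S_P$-atoroidal.

Proof. Let $T,N$ be as in Definition 5.5. If $P'$ met $N$, it would lie in $N$, since it is connected and misses the frontier $T$ of $N$; then it would be part of $\partial N=P\sqcup T$, which is false. So $P'\cap N=\emptyset$. Since $S$ is connected, misses $T$, and has boundary in $P'$, also $S\cap N=\emptyset$. So $T$ separates $P$ from $S$.

The torus $T$ has no compressing disc in $N$, because an essential simple closed curve on $T$ is nonzero in $H_1(T)$, hence in $H_1(N)$. A compressing disc $\delta$ on the other side would give, by surgery on $T$, a sphere: the part of the boundary of $N\cup N(\delta)$ other than $P$. It separates $P$ from $P'$, so both of its sides contain a boundary torus of $M$ and it bounds no ball in $M$, contradicting irreducibility. So $T$ is incompressible in $M$, and (∗) says that it is parallel to $P$. $\square$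

## 6. Bands knotted by hyperbolic arcs, and the class $w$

**Step 1: a surface with Seifert matrix $V$.** Put $n=2g$. Let $V_0$ be the Seifert matrix of the surface $F'$ of Section 3 in the basis of band cores. Since $V-V^T$ and $V_0-V_0^T$ are unimodular and skew-symmetric of the same size, they are congruent over $\mathbb Z$. After a change of basis for $V$ we may assume $V-V^T=V_0-V_0^T$, so $V-V_0$ is symmetric. Passing band $i$ through band $j$ ($i\ne j$) changes both the $(i,j)$ and the $(j,i)$ entry by the same $\pm1$, and a full twist in band $i$ changes the $i$-th diagonal entry by $\pm1$. So there is a surface $F^0$, a disc $Q$ with bands in the order $a_1b_1a_1b_1\cdots a_gb_ga_gb_g$, with Seifert matrix $V$ in the new basis.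

**Step 2: tying knots.** Choose disjoint balls $B_1,\dots,B_n$, where $B_j$ meets $F^0$ only in a flat piece of band $j$ around an unknotted core arc. In $B_j$ replace the core arc by a knotted arc $k_j$ with the same endpoints, whose closure is a hyperbolic knot $J_j$, for instance the figure-eight. Replace the piece of band by a band inside $N(k_j)$ with core $k_j$ and framing $0$. The result is a Seifert surface $F$. Its Seifert matrix is still $V$. Off-diagonal linking numbers do not change because the core of band $j$ was changed only inside $B_j$, which misses the other bands; diagonal entries do not change because the framing is $0$. Put $K=\partial F$ and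
$$E_j=\overline{B_j\setminus N(k_j)},\qquad T_j=\partial E_j,\qquad T=\bigcup_jT_j,\qquad W=\overline{S^3\setminus\textstyle\bigcup_jE_j}.$$
The complement of $E_j$ in $S^3$ is $N(k_j)$ together with the outside of $B_j$, a solid torus neighborhood of $J_j$. So $E_j$ is the exterior of $J_j$. Also $F\subset\operatorname{int}W$.

**Step 3: the fundamental group of $W$.** The manifold $W$ is $S^3\setminus\bigcup\operatorname{int}B_j$, which is simply connected, with $n$ one-handles $N(k_j)$ attached. Hence $\Gamma:=\pi_1(W)$ is free on $x_1,\dots,x_n$, where $x_j$ runs once through $N(k_j)$. The core of band $j$ runs once through $N(k_j)$ and through no other handle, so with suitable orientations it represents $x_j$, and by (1) the knot $K$ represents $w=\prod_i[x_{2i-1},x_{2i}]$.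

Write $H_1(W)=\mathbb Z^n=\langle e_1,\dots,e_n\rangle$. The meridian $\mu_j\subset T_j$ of $k_j$ bounds a disc in the handle $N(k_j)$, so it is $0$ in $H_1(W)$. The longitude $\lambda_j\subset T_j$ of $J_j$ runs once along the handle and otherwise on $\partial B_j$, so it is $\pm e_j$.

**Definition 6.1 (good knot).** A knot $K'\subset\operatorname{int}W$ is good if it is freely homotopic in $W$ to $w$.

For example, $K$ is good, and so is every knot obtained from $K$ by a crossing change that takes place in a ball in $\operatorname{int}W$. A knot in $\operatorname{int}W$ that passes once through $N(k_1)$ and through no other handle is not good: its class in $H_1(W)$ is $\pm e_1\ne0$, whereas $w$ is a product of commutators.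

By construction $g(K)\le g$. For the example in Corollary 2.1, note that a genus one surface made of a disc and two bands has attaching order $abab$, since otherwise its boundary is not connected. The construction from Step 2 on, and all that follows, uses only this order.

## 7. Commutator length and free factors

This section extracts from the class $w$ the two algebraic facts we need: $w$ is not a product of few commutators, and $w$ does not fit into a smaller free factor.

**Lemma 7.1.** (a) No conjugate of $w$ is a product of fewer than $g$ commutators in $\Gamma$. (b) No conjugate of $w$ lies in a subgroup $Q$ with $\Gamma=Q*\mathbb Z$.

Proof. **Step 1: a map that sees commutators.** The quotient $\Gamma'/[\Gamma,\Gamma']$ is isomorphic to $\Lambda^2\mathbb Z^n$ by $[a,b]\mapsto\bar a\wedge\bar b$; we need only the map, which is easy to construct. Put $f(u,v)=\sum_{i<j}u_iv_j\,e_i\wedge e_j$ for $u,v\in\mathbb Z^n$. On $H=\mathbb Z^n\times\Lambda^2\mathbb Z^n$ the rule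
$$(u,\alpha)(v,\beta)=(u+v,\ \alpha+\beta+f(u,v))$$
is a group law (associativity holds because $f$ is bilinear), and $\{0\}\times\Lambda^2\mathbb Z^n$ is central. Comparing $(u,\alpha)(v,\beta)$ with $(v,\beta)(u,\alpha)$ gives
$$[(u,\alpha),(v,\beta)]=(0,\ f(u,v)-f(v,u))=(0,\ u\wedge v).$$
Let $\varphi:\Gamma\to H$ send $x_i$ to $(e_i,0)$. It maps $\Gamma'$ to the central subgroup $\Lambda^2\mathbb Z^n$ and $[a,b]$ to $\bar a\wedge\bar b$. So $\varphi$ takes the same value on conjugate elements of $\Gamma'$, and every conjugate of $w$ goes to $\omega=\sum_ie_{2i-1}\wedge e_{2i}$.

**Step 2: part (a).** Identify $u\wedge v$ with the skew matrix $uv^T-vu^T$, of rank $\le2$. A product of $h$ commutators goes to a matrix of rank $\le2h$, while $\omega$ has rank $2g$. So $h\ge g$.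

**Step 3: part (b).** Suppose $\Gamma=Q*\mathbb Z$. Then $\mathbb Z^n=\Gamma_{ab}=Q_{ab}\oplus\mathbb Z$, so $Q_{ab}$ is a summand of rank $n-1=2g-1$, and $Q\cap\Gamma'=Q'$. An element of $Q'$ is a product of commutators of elements of $Q$, so it goes to a sum of matrices $uv^T-vu^T$ with $u,v\in Q_{ab}$. The column space of this sum lies in a space of dimension $2g-1$, so its rank is less than $2g$. Since conjugates of $w$ lie in $\Gamma'$ and go to $\omega$, none lies in $Q$. $\square$

For $g=1$, part (b) says that $[x_1,x_2]$ is not conjugate into a cyclic free factor, which is clear since it maps to $e_1\wedge e_2\ne0$.

## 8. The tori $T_j$ stay incompressible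

To control how a Seifert surface of a good knot meets $T$, we first need that $T$ does not compress in the knot complement.

**Lemma 8.1.** If $K'$ is good, every $T_j$ is incompressible in $S^3\setminus K'$. In particular $K'$ is nontrivial.

Proof. Suppose not. Among all compressing discs in $S^3\setminus K'$ for components of $T$, choose $\Delta$ with the fewest circles in $\operatorname{int}\Delta\cap T$.

**Step 1: $\operatorname{int}\Delta\cap T=\emptyset$.** Otherwise a circle innermost in $\Delta$ bounds a subdisc of $\Delta$ with interior off $T$. If this circle is essential in $T$, the subdisc is a compressing disc with fewer circles, a contradiction. If it is inessential, then some circle of $\operatorname{int}\Delta\cap T$ bounds a disc in $T$. Choose one that is innermost in $T$ among the circles of $\operatorname{int}\Delta\cap T$, bounding $\delta\subset T$. The curve $\partial\Delta$ is essential in its torus, so it does not lie in $\delta$, and hence $\operatorname{int}\delta\cap\Delta=\emptyset$. Replace the subdisc of $\Delta$ bounded by $\partial\delta$ by $\delta$, pushed off $T$. The new disc is embedded, misses $K'$, has the same boundary, and has fewer circles, a contradiction.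

**Step 2: where $\Delta$ lies.** Let $\partial\Delta\subset T_j$. Since $J_j$ is nontrivial, $T_j$ is incompressible in $E_j$. So $\Delta\subset W\setminus K'$.

**Step 3: algebra.** The essential curve $\partial\Delta$ is met exactly once by some curve on $T_j$. So $\Delta$ does not separate $W$, and $\Gamma=\pi_1(W\setminus\Delta)*\mathbb Z$. The knot $K'$ lies in $W\setminus\Delta$, so a conjugate of $w$ lies in $\pi_1(W\setminus\Delta)$, contradicting Lemma 7.1(b).

**Step 4: $K'$ is nontrivial.** An incompressible torus gives $\mathbb Z^2\subset\pi_1(S^3\setminus K')$, while the group of the unknot is $\mathbb Z$. $\square$

## 9. Removing intersections of a minimal genus surface with tori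

The lemmas of this section are about any knot, and are used twice: for $T$ in Section 10 and for another torus in Section 11.

**Lemma 9.1 (gluing annuli).** Let $\tau$ be a torus boundary component of a 3-manifold $Z$ and $H\subset Z$ a properly embedded oriented surface whose boundary curves on $\tau$ are essential in $\tau$. Let the class of $\partial H\cap\tau$ in $H_1(\tau)$ be $k$ times a primitive class, where $k\in\{0,1\}$. Then one can glue to $H$ annuli parallel into $\tau$, inside a collar of $\tau$, so that the result is an embedded oriented surface with the same Euler characteristic, unchanged outside the collar, with exactly $k$ boundary curves on $\tau$.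

Proof. The curves are disjoint and essential, hence parallel; each has class $\pm s$ for one primitive class $s$. If both signs occur, choose two adjacent curves of opposite orientation and glue in the annulus in $\tau$ between them. Because the curves are oppositely oriented, the orientations match. In a collar $\tau\times[0,\varepsilon]$, where $H$ is (curves)$\times[0,\varepsilon]$, put this annulus at depth $\varepsilon/2$ and delete the parts of $H$ of smaller depth over its two boundary curves. Repeat with the remaining curves, now adjacent among the remaining ones, putting the $i$-th annulus at depth $\varepsilon/(i+1)$. A later annulus may lie over earlier ones, but at smaller depth, where the earlier curves have been deleted; so the surface stays embedded. Annuli glued along circles do not change $\chi$. When all remaining curves have the same orientation, their number is the absolute value of the coefficient of $s$ in the total class, which is $k$. $\square$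

We say that a Seifert surface $G$ of $K'$ is in minimal position with respect to a union $\mathcal T\subset S^3\setminus K'$ of disjoint tori if $G$ is transverse to $\mathcal T$ and $|G\cap\mathcal T|$ is minimal among the images of $G$ under ambient isotopies fixing $K'$.

**Lemma 9.2.** Let $K'$ be a knot, $\mathcal T\subset S^3\setminus K'$ a disjoint union of tori incompressible in $S^3\setminus K'$, and $G$ a minimal genus Seifert surface of $K'$ in minimal position with respect to $\mathcal T$. Then no component of $G\cap\mathcal T$ bounds a disc in $\mathcal T$ or in $G$.

Proof. **Step 1: no discs in $\mathcal T$.** Suppose some component bounds a disc in $\mathcal T$, and take an innermost one, bounding $d\subset\mathcal T$ with $\operatorname{int}d\cap G=\emptyset$. As $G$ is incompressible, $\partial d=\partial d'$ for a disc $d'\subset G$. The sphere $d\cup d'$ bounds a ball $B$ missing $K'$, namely the side without $K'$. The set $G\setminus\operatorname{int}d'$ is connected, contains $K'$, and meets $d\cup d'$ only in $\partial d'$; so it meets $B$ only in $\partial d'$. Push $d'$ across $B$ to $d$ and slightly beyond, to the side of $\mathcal T$ that contains the part of $G\setminus d'$ near $\partial d'$. This is an ambient isotopy fixing $K'$. It removes the circle $\partial d$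 and all circles in $\operatorname{int}d'$ and creates none, a contradiction.

**Step 2: no discs in $G$.** If no component bounds a disc in $\mathcal T$ but some component bounds a disc in $G$, an innermost such disc in $G$ has interior off $\mathcal T$ and boundary essential in $\mathcal T$. It is a compressing disc of $\mathcal T$ in $S^3\setminus K'$, a contradiction. $\square$

**Lemma 9.3.** In the situation of Lemma 9.2, let $S^3=Y\cup Z$ with $Y\cap Z=\partial Y=\partial Z=\mathcal T$ and $K'\subset\operatorname{int}Z$. Suppose that for each component $\mathcal T_j$ of $\mathcal T$ the class of $\partial(G\cap Y)\cap\mathcal T_j$ in $H_1(\mathcal T_j)$ is $0$. Then all components of $G\cap Y$ have $\chi\le0$, and $K'$ has a connected Seifert surface $G^*\subset\operatorname{int}Z$ with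
$$\chi(G^*)\ \ge\ \chi(G)-\chi(G\cap Y)\ \ge\ \chi(G).$$

Proof. If $G\cap\mathcal T=\emptyset$, then $G\subset\operatorname{int}Z$, since $G$ is connected and contains $K'$; take $G^*=G$.

**Step 1: all pieces have $\chi\le0$.** Let $G\cap\mathcal T\ne\emptyset$. No component of $G\cap Y$ or $G\cap Z$ is closed, since $G$ is connected with boundary. None is a disc with boundary in $\mathcal T$, by Lemma 9.2. None is a disc with boundary $K'$, since it would be all of $G$. So every component has nonempty boundary and is not a disc, hence $\chi\le0$.

**Step 2: closing up in $Z$.** By Lemma 9.2 the curves of $G\cap\mathcal T$ are essential in $\mathcal T$, and by hypothesis their class on each $\mathcal T_j$ is $0$. Apply Lemma 9.1 with $k=0$ to $H=G\cap Z$ at every $\mathcal T_j$. The result is an oriented surface in $\operatorname{int}Z$ with boundary $K'$ and Euler characteristic $\chi(G\cap Z)=\chi(G)-\chi(G\cap Y)$. Its closed components are unions of annuli and pieces with $\chi\le0$, so they have $\chi\le0$. Discarding them does not lower $\chi$. What remains is the component with boundary $K'$; call it $G^*$. The last inequality is Step 1. $\square$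

## 10. Minimal genus surfaces of good knots lie in $W$

**Proposition 10.1.** Let $K'$ be good with $g(K')\le g$. Then $g(K')=g$, and every minimal genus Seifert surface $G$ of $K'$ can be moved into $\operatorname{int}W$ by an ambient isotopy fixing $K'$.

Proof. By Lemma 8.1 the tori $T_j$ are incompressible in $S^3\setminus K'$. Isotope $G$, fixing $K'$, into minimal position with respect to $T$. Then Lemma 9.2 applies with $\mathcal T=T$.

**Step 1: the boundary classes vanish.** This is the hypothesis of Lemma 9.3. The class of $\partial(G\cap E_j)$ in $H_1(T_j)$ is null-homologous in the knot exterior $E_j$, so it equals $m_j\lambda_j$ for an integer $m_j$. The surface $G\cap W$ shows that $[K']=\pm\sum_jm_j[\lambda_j]$ in $H_1(W)$. Here $[K']=0$ since $w\in\Gamma'$, and $[\lambda_j]=\pm e_j$. So all $m_j=0$.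

**Step 2: an Euler characteristic squeeze.** Lemma 9.3 with $Y=\bigcup E_j$ and $Z=W$ gives a Seifert surface $G^*\subset\operatorname{int}W$ of some genus $h$ with
$$1-2h=\chi(G^*)\ \ge\ \chi(G)-\sum_j\chi(G\cap E_j)\ \ge\ \chi(G)=1-2g(K')\ \ge\ 1-2g. \qquad (2)$$
Since $K'=\partial G^*$ in $W$, a conjugate of $w$ is a product of $h$ commutators in $\Gamma$, so $h\ge g$ by Lemma 7.1(a). Hence all inequalities in (2) are equalities. So $g(K')=g$ and $\sum_j\chi(G\cap E_j)=0$. If $G\cap T\ne\emptyset$, every component of $G\cap E_j$ has nonempty boundary and $\chi\le0$, so now $\chi=0$, and being orientable it is an annulus.

**Step 3: the annuli are $\partial$-parallel.** Suppose $G\cap T\ne\emptyset$, and pick $j$ with $G\cap E_j\ne\emptyset$. Each component $A$ of $G\cap E_j$ is an annulus whose boundary is essential in $T_j$, and $T_j$ is incompressible in $E_j$. So $A$ is $\pi_1$-injective in $E_j$. Since $J_j$ is hyperbolic, Theorem 5.3 gives a region $R\cong A\times I$ between $A$ and an annulus $A'=R\cap T_j$. Among all such pairs choose $(A,R)$ with the fewest curves of $G$ in $\operatorname{int}A'$.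

**Step 4: $R\cap G=A$.** This makes the push in the next step possible. If it fails, $R$ contains another component $A_2$ of $G\cap E_j$, because the frontier of $R$ in $E_j$ is $A$ and $A_2$ is disjoint from $A$. Then $\partial A_2\subset\operatorname{int}A'$. Let $R_2$ be a parallelism region of $A_2$ and $A_2'=R_2\cap T_j$; here $R_2$ is the closure of one of the two sides of $A_2$ in $E_j$. The set $C=\overline{E_j\setminus R}$ is connected and misses $A_2$, so it lies on one side of $A_2$.

If $C\subset R_2$, consider $C\hookrightarrow R_2\hookrightarrow E_j$. The inclusion $C\hookrightarrow E_j$ is a homotopy equivalence, since $E_j$ is $C$ with the product $R\cong A\times I$ attached along $A$. So $\pi_1(R_2)=\mathbb Z$ would surject onto $\pi_1(E_j)$, which is nonabelian, a contradiction. So $C$ lies on the other side, $R_2\subset R$, and $A_2'\subset\operatorname{int}A'$. Then $\operatorname{int}A_2'$ contains fewer curves of $G$ than $\operatorname{int}A'$, since the curves $\partial A_2$ are no longer counted. This contradicts the choice of $(A,R)$.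

**Step 5: pushing out.** By Step 4 we can push $A$ across $R$, past $A'$, into $W$ by an isotopy fixing $K'$. This reduces $|G\cap T|$ by two, contradicting minimal position. Hence $G\cap T=\emptyset$ and $G\subset\operatorname{int}W$. $\square$

## 11. A crossing change that does not raise the genus is a twist along an arc

**Proposition 11.1.** Let $K'$ be a nontrivial knot, $D$ a disc meeting $K'$ transversally in two points of opposite sign, $c=\partial D$, and $K''$ the result of $-1/n$ surgery on $c$, $n\ne0$. If $g(K'')\le g(K')$, then $K'$ has a minimal genus Seifert surface $G$ disjoint from $c$. Moreover $D$ may be replaced by an arbitrarily thin disc neighborhood $D'$ of a properly embedded arc $a\subset G$, with $D'\cap G=a$, without changing the isotopy class of $K''$.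

Proof. **Step 1: from $G$ to the thin disc.** Suppose $G$ is given, and make it transverse to $D$. Then $G\cap D$ consists of circles in $\operatorname{int}D\setminus K'$ and one arc $a$ joining the two points of $K'\cap D$: exactly one strand of $G\cap D$ leaves each of these points, and $G$ misses $\partial D$. Let $D'\subset D$ be a thin neighborhood of $a$, missing the circles. Then $D'\cap G=a$, and $\partial D'$ is isotopic to $c$ in $S^3\setminus K'$ through the annulus $\overline{D\setminus D'}$. So $-1/n$ surgery on $\partial D'$ gives the same knot up to isotopy.

It remains to find $G$. Let $M=S^3\setminus\operatorname{int}N(K'\cup c)$, $P=\partial N(c)$, $P'=\partial N(K')$.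

**Step 2: the case $M$ reducible.** A sphere in $M$ that bounds no ball in $M$ separates $c$ from $K'$, because it bounds balls on both sides in $S^3$. So $c$ lies in a ball $B$ disjoint from $K'$. Take any minimal genus Seifert surface $G_0$ of $K'$. An ambient isotopy supported near $B$ and fixing $K'$ shrinks $B$ to a tiny ball off $G_0$. Applying its inverse to $G_0$ gives a minimal genus surface $G$ disjoint from $B\supset c$.

**Step 3: set-up for $M$ irreducible.** The tori $P$ and $P'$ are incompressible in $M$: surgery on one of them along a compressing disc would give a sphere separating $P$ from $P'$, which bounds no ball in $M$. Since $\operatorname{lk}(c,K')=0$, there are connected Seifert surfaces of $K'$ disjoint from $c$: take any Seifert surface and tube it along arcs of $c$ joining consecutive intersections of opposite sign. Let $S$ be one of minimal genus among these. Suppose, for contradiction, that $g(S)>g(K')$. The plan is to apply Theorem 5.6 to $S$, regarded as a properly embedded surface in $M$.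

**Step 4: $S$ is norm minimizing in $M$.** Let $x$ be the Thurston norm and let $S'$ be a properly embedded oriented surface in the class of $S$ in $H_2(M,\partial M)$ realizing $x([S])$. We turn $S'$ into a Seifert surface without increasing the norm $\sum\max(0,-\chi)$.

As long as some boundary curve is inessential in $\partial M$, take one that is innermost in $\partial M$ and cap it off with the disc it bounds, pushed into $\operatorname{int}M$. The boundary class does not change, since the curve is null-homologous in $\partial M$. The Euler characteristic of one component rises by $1$, so the norm does not increase.

Now all boundary curves are essential in $\partial M$. There are no disc components, as $\partial M$ is incompressible. Discard sphere components. Every remaining component has $\chi\le0$, so the norm is $-\chi(S')$.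

The total boundary class is that of $S$: it is $0$ on $P$ and the longitude on $P'$, a primitive class. Lemma 9.1, with $k=0$ at $P$ and $k=1$ at $P'$, gives an oriented surface with the same Euler characteristic whose only boundary curve is a longitude on $P'$. Discard closed components, which have $\chi\le0$. The result is a connected Seifert surface of $K'$ disjoint from $c$ with $-\chi\le x([S])$. By the choice of $S$ we get $2g(S)-1\le x([S])$. Since $x([S])\le-\chi(S)=2g(S)-1$, the surface $S$ is norm minimizing.

**Step 5: condition (∗), choosing the disc.** Steps 5 to 8 prove (∗) of Lemma 5.7. Let $\tau\subset\operatorname{int}M\setminus S$ be a torus incompressible in $M$, separating $P$ from $S$, and suppose it is not parallel to $P$. Write $S^3=Y\cup_\tau Z$ with $c\subset Y$ and $K'\cup S\subset Z$. Among the discs bounded by $c$ that meet $K'$ transversally in two points, let $D$ now denote one with $|D\cap\tau|$ minimal. The surgery depends only on $c$, and by $\operatorname{lk}(c,K')=0$ the two points have opposite signs.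

**Step 6: every circle of $D\cap\tau$ is essential in $\tau$ and encloses both points of $K'$ in $D$.**

First, no circle bounds a disc in $\tau$ or in $D\setminus K'$. A circle bounding a disc in $D\setminus K'$ is null-homotopic in $S^3\setminus(K'\cup c)$, where $\tau$ is $\pi_1$-injective, so it also bounds a disc in $\tau$. So suppose some circle bounds a disc in $\tau$. Take one innermost in $\tau$, bounding $d''\subset\tau$ with $\operatorname{int}d''\cap D=\emptyset$, and let $e\subset D$ be the disc it bounds in $D$. Since $d''$ misses $K'$, we have $\operatorname{lk}(\partial d'',K')=0$, so $e$ contains $0$ or $2$ points of $K'$. If $2$, replacing $e$ by $d''$ shows that $c$ bounds a disc missing $K'$, which contradicts the incompressibility of $P$ in $M$. If $0$, replacing $e$ by $d''$, pushed off $\tau$, reduces $|D\cap\tau|$, a contradiction.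

Second, no circle encloses exactly one point of $K'$. Such a circle would have linking number $\pm1$ with $K'$, but it lies in $\tau$, which is disjoint from the Seifert surface $S$.

**Step 7: the shape of $Y$ and $Z$.** As $\tau$ separates $c$ from $K'$, $D\cap\tau\ne\emptyset$. By Step 6 the circles are concentric in $D$ around both points of $K'$, and they are essential on $\tau$, hence parallel, of a common slope $\gamma$. The outermost circle cobounds with $c$ an annulus $A\subset Y$. The innermost one bounds a disc $D_1\subset Z$ meeting $K'$ in two points of opposite sign.

The disc $D_1$ compresses $\tau$ in $Z$. Its boundary does not separate $\tau$, so $Z$ cut along $D_1$ is bounded by one sphere and is therefore a ball. So $Z$ is a solid torus with meridian $\gamma$. Through $A$, the curve $c$ is isotopic in $Y$ to a copy of $\gamma$ pushed into $Y$.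

If $Y$ is a solid torus, its meridian meets $\gamma$ once, because $Y\cup Z=S^3$. Then $c$ is isotopic in $Y$ to the core of $Y$, so $\tau$ is parallel to $P$, which is excluded. So $Y$ is the exterior of a nontrivial knot, the core of $Z$, and $\tau$ is incompressible in $Y$. A compressing disc of $\tau$ in $Z\setminus K'$ would miss $c$ too, contradicting the incompressibility of $\tau$ in $M$. So $\tau$ is incompressible in $S^3\setminus K'$.

**Step 8: a better surface in $Z$.** Let $G_1$ be a minimal genus Seifert surface of $K'$ in minimal position with respect to $\tau$. The class of $\partial(G_1\cap Y)$ in $H_1(\tau)$ is null-homologous in $Y$. So it equals $m\lambda$, where $\lambda$ generates $\ker(H_1(\tau)\to H_1(Y))$ and maps to a generator of $H_1(Z)=\mathbb Z$. The surface $G_1\cap Z$ shows that $[K']=\pm m[\lambda]$ in $H_1(Z)$. But $[K']=0$ there, because the meridian disc $D_1$ of $Z$ meets $K'$ algebraically $0$ times. So $m=0$, and Lemma 9.3 gives a connected Seifert surface of $K'$ in $\operatorname{int}Z$ of genus $\le g(K')$. It is disjoint from $c$, so $g(S)\le g(K')$, contradicting the assumption of Step 3. This proves (∗).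

**Step 9: Dehn filling.** By Lemma 5.7 and Step 4, Theorem 5.6 applies to $M$, $S$, $P$. So $S$ is norm minimizing in at least one of the two distinct fillings
$$M(\infty)=\text{exterior of }K',\qquad M(-1/n)=\text{exterior of }K''.$$
In these fillings $S$ is a Seifert surface of $K'$, respectively $K''$; for $K''$ note that $\partial S$ bounds $S$ in the exterior, so it is the longitude of $K''$. By the example after Definition 5.4, the norm of the class of $S$ is at most $2g(K')-1$, respectively $\max(0,2g(K'')-1)$. Both numbers are less than $2g(S)-1$, because $g(K'')\le g(K')<g(S)$ and $g(K')\ge1$. So $S$ is norm minimizing in neither filling, a contradiction. Hence $g(S)=g(K')$, and we take $G=S$. $\square$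

## 12. The class $w$ traps the genus: proof of Theorem A

Let $K$ be the knot of Section 6. It has a genus $g$ Seifert surface with Seifert matrix $V$. It is good and $g(K)\le g$, so $g(K)=g$ by Proposition 10.1.

Let $K=K^0,K^1,\dots,K^m$ be a sequence of (generalized) crossing changes with $g(K^i)\le g$ for all $i$. We show by induction that every $K^i$ is, up to isotopy in $S^3$, a good knot of genus $g$. This holds for $i=0$. Suppose that $K^i$ is, up to isotopy, a good knot $K'$ with $g(K')=g$, and that $K^{i+1}=K''$ is obtained from it by a (generalized) crossing change, with $g(K'')\le g$.

**Step 1: put the crossing change on a minimal genus surface.** By Lemma 8.1, $K'$ is nontrivial. As $g(K'')\le g=g(K')$, Proposition 11.1 gives a minimal genus Seifert surface $G$ of $K'$ and an arc $a\subset G$ such that $K''$ is obtained by twisting $K'$ along an arbitrarily thin disc $D'$ around $a$.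

**Step 2: move everything into $W$.** By Proposition 10.1 an ambient isotopy fixing $K'$ carries $G$ into $\operatorname{int}W$. Apply it to everything. With $D'$ thin enough we may assume $G\cup D'\subset\operatorname{int}W$. This changes $K''$ only by isotopy.

**Step 3: the class $w$ survives.** The twist is supported in a ball neighborhood of $D'$ inside $\operatorname{int}W$. There it replaces two arcs by two arcs with the same respective endpoints, since full twists are pure braids. Arcs with the same endpoints in a ball are homotopic rel endpoints. So $K''\subset\operatorname{int}W$ is freely homotopic to $K'$ in $W$, that is, $K''$ is good. By Proposition 10.1, $g(K'')=g$, which completes the induction.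

Thus all $K^i$ have genus exactly $g\ge1$, and none is the unknot. A genus non-increasing unknotting sequence of $K$ would be a sequence of crossing changes starting at $K$, with all genera $\le g$, and ending at the unknot. None exists, so $u^g(K)=\min\emptyset=+\infty$. This proves Theorem A, and with it Corollary 2.1: not every knot admits a genus non-increasing unknotting sequence. For these knots, $g(K)+1$ in Theorem B cannot be replaced by $g(K)$. $\blacksquare$
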